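\title{Derived composition factors of quasi-hereditary algebras}

\begin{abstract}
The derived category of a quasi-hereditary algebra over an algebraically closed field $k$ can be cut, by iterated recollements, into copies of the derived category of $k$. We show that other ways of cutting produce every derived simple factor of finite global dimension: for each finite dimensional derived simple algebra $G$ of finite global dimension there is a quasi-hereditary algebra that has the derived category of $G$ as a factor of a derived composition series. The proof starts from a quasi-hereditary algebra $A$ with $eAe\cong G$ and enlarges it by one simple module at a time, first to make $eA$ projective over $G$ and then to make the multiplication map $Ae\otimes_G eA\to A$ injective.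
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $k$ is an algebraically closed field and an algebra is a finite dimensional $k$-algebra. For an algebra $A$ we write $\mathcal D^*(A)$ for one choice, fixed once and for all, among the categories
\[
\mathcal D(A\text{-}\mathrm{Mod}),\quad \mathcal D^-(A\text{-}\mathrm{Mod}),\quad \mathcal D^b(A\text{-}\mathrm{Mod}),\quad \mathcal D^b(A\text{-}\mathrm{mod}),\quad K^b(A\text{-}\mathrm{proj}),
\]
all formed from left $A$-modules. We write $r(A)$ for the number of isomorphism classes of simple $A$-modules and $J(A)$ for the Jacobson radical.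

\subsection*{Derived composition series}
A \emph{recollement} $(\mathcal T',\mathcal T,\mathcal T'')$ of triangulated categories, in the sense of Beilinson, Bernstein and Deligne, consists of triangle functors $i_*\colon\mathcal T'\to\mathcal T$, $i^*,i^!\colon \mathcal T\to\mathcal T'$, $j^*\colon\mathcal T\to\mathcal T''$ and $j_!,j_*\colon\mathcal T''\to\mathcal T$ (one also writes $i_!=i_*$ and $j^!=j^*$) such that
\begin{itemize}
\item $(i^*,i_*)$, $(i_*,i^!)$, $(j_!,j^*)$ and $(j^*,j_*)$ are adjoint pairs;
\item $i_*$, $j_!$ and $j_*$ are fully faithful, and $j^*i_*=0$;
\item every object $X$ of $\mathcal T$ lies in triangles $i_*i^!X\to X\to j_*j^*X\to$ and $j_!j^*X\to X\to i_*i^*X\to$.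
\end{itemize}
A recollement plays the role of a short exact sequence: the triangles build each object of $\mathcal T$ from one object of $\mathcal T'$ and one of $\mathcal T''$, and the second triangle shows that the objects killed by $j^*$ are exactly those that come from $\mathcal T'$. The analogy suggests the following definitions. A nonzero category $\mathcal D^*(A)$ is \emph{derived simple} if it admits no recollement whose outer terms are nonzero and triangle equivalent to $\mathcal D^*(B')$ and $\mathcal D^*(B'')$ for algebras $B',B''$; the algebra $A$ is then also called derived simple. A \emph{derived composition series} of $\mathcal D^*(A)$, in the sense of Angeleri H\"ugel, K\"onig and Liu, is a finite iteration of recollements. If $\mathcal D^*(A)$ is derived simple, it is the trivial series with the single factor $\mathcal D^*(A)$. Otherwise one starts with a recollement $(\mathcal D^*(B'),\mathcal D^*(A),\mathcal D^*(B''))$ with nonzero outer terms, all terms taken up to triangle equivalence, repeats this with the outer terms, and stops when every remaining piece is $\mathcal D^*(C)$ for a derived simple algebra $C$. These last pieces are the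 \emph{composition factors}, and $\mathcal D^*(G)$ \emph{occurs as a factor} if it is triangle equivalent to one of them.

\subsection*{Quasi-hereditary algebras}
An ideal $H$ of $A$ is a \emph{heredity ideal} if $H^2=H$, $HJ(A)H=0$, and $H$ is projective as a left $A$-module. The algebra $A$ is \emph{quasi-hereditary} if there is a chain of ideals $0=H_0\subset H_1\subset\dots\subset H_m=A$ such that each $H_i/H_{i-1}$ is a heredity ideal of $A/H_{i-1}$. In particular, if $H$ is a heredity ideal of $A$ and $A/H$ is quasi-hereditary, then so is $A$. We use four facts without proof.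
\begin{itemize}
\item[(F1)] For algebras of finite global dimension, the five choices of $\mathcal D^*$ give the same notions of derived simplicity and of derived composition series.
\item[(F2)] Every quasi-hereditary algebra has a derived composition series in which all factors are $\mathcal D^*(k)$.
\item[(F3)] Quasi-hereditary algebras have finite global dimension (Cline--Parshall--Scott; Dlab--Ringel).
\item[(F4)] For every algebra $G$ there are a quasi-hereditary algebra $A$ and an idempotent $e\in A$ with $eAe\cong G$ \cite{DR}. One takes for $A$ the endomorphism algebra, suitably opposed, of $\bigoplus_i G/J(G)^i$.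
\end{itemize}
The following problem is taken from \cite{Kalck}.

\medskip\noindent
\textbf{Question.} \emph{Let $G$ be a derived simple algebra of finite global dimension. Is there a quasi-hereditary algebra $A$ such that $\mathcal D^*(G)$ occurs as a factor in a derived composition series of $\mathcal D^*(A)$?}
\medskip

To see what is asked, take $\mathcal D^*=\mathcal D^b(\mathrm{mod})$. Finite global dimension passes from the middle term of a recollement to the outer terms, and $r$ is additive (Lemma~\ref{lem:K0}). So by (F3) the hypothesis on the global dimension of $G$ is necessary. The case $r(G)=1$ is trivial: if $P$ is the projective cover of the only simple module $S$, a finite projective resolution of $S$ shows that the length of $P$ divides $1$, so $P=S$, the algebra $G$ is a matrix algebra over $k$, and $A=k$ works. Let $r(G)\ge2$. The series in (F2) has $r(A)$ factors, whereas a series that contains $\mathcal D^*(G)$ has fewer. A Jordan--H\"older theorem for quasi-hereditary algebras would therefore force the answer no.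

Fact (F4) points the other way. An idempotent $e$ with $eAe\cong G$ gives a functor $X\mapsto eX$ from $\mathcal D(A\text{-}\mathrm{Mod})$ to $\mathcal D(G\text{-}\mathrm{Mod})$ with fully faithful adjoints, which is half of a recollement, and the candidate for the other outer term is the derived category of $A/AeA$. But (F4) cannot suffice, since it also applies to algebras $G$ of infinite global dimension, which we have just excluded. The finiteness of the global dimension must be used to improve the pair $(A,e)$. This can always be done, and the answer to the question is yes.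

\begin{theorem}\label{thm:A}
Let $G\neq0$ be an algebra of finite global dimension. There are a quasi-hereditary algebra $\Lambda$ and an idempotent $\varepsilon\in\Lambda$ such that
\begin{itemize}
\item[(i)] $\varepsilon\Lambda\varepsilon\cong G$;
\item[(ii)] $\varepsilon\Lambda$ is projective as a left $G$-module;
\item[(iii)] the multiplication map $\Lambda\varepsilon\otimes_G\varepsilon\Lambda\to\Lambda$ is injective;
\item[(iv)] $B:=\Lambda/\Lambda\varepsilon\Lambda\neq0$.
\end{itemize}
Consequently $B$ has finite global dimension and there is a recollement $(\mathcal D^*(B),\mathcal D^*(\Lambda),\mathcal D^*(G))$. If $G$ is derived simple, then $\mathcal D^*(G)$ is a factor of a derived composition series of $\mathcal D^*(\Lambda)$.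
\end{theorem}

For bounded derived categories this becomes a characterization.

\begin{theorem}\label{thm:B}
For an algebra $G\ne0$, not necessarily derived simple, the following are equivalent.
\begin{itemize}
\item[(1)] $\operatorname{gldim}G<\infty$.
\item[(2)] There are a quasi-hereditary algebra $\Lambda$ and an idempotent $\varepsilon\in\Lambda$ that satisfy {\rm(i)--(iii)} of Theorem~\ref{thm:A}.
\item[(3)] $\mathcal D^b(G\text{-}\mathrm{mod})$ is triangle equivalent to a term obtained by finitely many iterated recollements, all of whose terms are bounded derived categories of finite dimensional algebras, starting from $\mathcal D^b(A\text{-}\mathrm{mod})$ for some quasi-hereditary algebra $A$.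
\end{itemize}
In particular, a derived simple algebra $G$ is a factor of a derived composition series of $\mathcal D^b(A\text{-}\mathrm{mod})$ for some quasi-hereditary $A$ if and only if $\operatorname{gldim}G<\infty$.
\end{theorem}

One can also prescribe several factors, and not merely by taking a product of algebras. An algebra is \emph{connected} if its only central idempotents are $0$ and $1$.

\begin{theorem}\label{thm:C}
Let $G_1,\dots,G_s$ be derived simple algebras of finite global dimension, repetitions allowed. There is a connected quasi-hereditary algebra $\Lambda^+$ with a derived composition series among whose factors are $\mathcal D^*(G_1),\dots,\mathcal D^*(G_s)$, counted with multiplicity. Like every quasi-hereditary algebra, $\Lambda^+$ also has a series with all factors $\mathcal D^*(k)$.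
\end{theorem}

Section~\ref{sec:rec} shows that (ii) and (iii) produce a recollement. Section~\ref{sec:ex} works out, for an algebra of dimension five, how each condition can fail and how one new vertex repairs it. Section~\ref{sec:ext} sets up this operation in general; Sections~\ref{sec:pd} and~\ref{sec:inj} use it to reach (ii) and (iii). The theorems are proved in Section~\ref{sec:proofs}.

\section{Recollements from idempotents}\label{sec:rec}

Modules are left modules unless stated otherwise, $D=\operatorname{Hom}_k(-,k)$ and $\otimes=\otimes_k$. We first recall the standard facts that are needed.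

\emph{Idempotents.} Idempotents, and complete sets of orthogonal idempotents, lift modulo a nilpotent ideal. For an idempotent $e\in A$ we have $J(eAe)=eJ(A)e$. Put $G=eAe$ and let $Y$ be a $G$-module. Then $\operatorname{Hom}_G(eA,Y)$ is a left $A$-module by $(am)(y)=m(ya)$, and
\begin{equation}\label{eq:corner}
e\operatorname{Hom}_G(eA,Y)\longrightarrow Y,\qquad m\longmapsto m(e),
\end{equation}
is an isomorphism of $G$-modules. It is $G$-linear because $(gm)(e)=m(g)=g\,m(e)$ for $g\in G$. It is injective because $m=em$ gives $m(y)=m(ye)=(ye)m(e)$, where $ye\in G$. It is surjective because $y\mapsto (ye)z$ is a preimage of $z\in Y$.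

\emph{Global dimension.} The global dimension of $A$ is the supremum of all $n$ with $\operatorname{Ext}^n_A(S,S')\neq0$ for some simple modules $S,S'$. The duality $D$ gives $\operatorname{gldim}A=\operatorname{gldim}A^{\mathrm{op}}$. Moreover,
\begin{equation}\label{eq:gldim}
\operatorname{gldim}A<\infty\iff \text{for all } X,Y\in\mathcal D^b(A\text{-}\mathrm{mod}):\ \operatorname{Hom}(X,Y[n])=0 \text{ for } n\gg0 .
\end{equation}
For ``$\Rightarrow$'', truncation triangles reduce the claim to modules $X,Y$; for ``$\Leftarrow$'', apply the right side to the finitely many pairs of simple modules. The right side is invariant under triangle equivalences and is inherited along fully faithful triangle functors. If $\operatorname{gldim}A<\infty$, then $K^b(A\text{-}\mathrm{proj})=\mathcal D^b(A\text{-}\mathrm{mod})$.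

\emph{Derived functors.} A complex $P$ is \emph{K-projective} if every chain map from $P$ to an acyclic complex is null-homotopic; K-injective complexes are defined dually. Every complex has a K-projective resolution with projective terms and a K-injective resolution with injective terms, and these compute $\otimes^L$ and $R\mathrm{Hom}$ on unbounded derived categories. The categories $\mathcal D^-(A\text{-}\mathrm{Mod})$, $\mathcal D^b(A\text{-}\mathrm{Mod})$ and $\mathcal D^b(A\text{-}\mathrm{mod})$ are the full subcategories of $\mathcal D(A\text{-}\mathrm{Mod})$ of complexes whose cohomology is bounded above, bounded, and of finite total dimension.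

The heredity ideals that we construct all come from the following criterion, whose hypotheses are (i)--(iii) of Theorem~\ref{thm:A} for $G=k$.

\begin{lemma}\label{lem:her}
Let $f\in A$ be an idempotent with $fAf=k$ such that the multiplication map $Af\otimes fA\to A$ is injective. Then $H=AfA$ is a heredity ideal.
\end{lemma}

\begin{proof}
We have $H^2=H$ since $f\in H^2$, and $H\cong Af\otimes fA$ is a direct sum of copies of $Af$ as a left module. Finally $HJ(A)H=A\,fJ(A)f\,A=A\,J(k)\,A=0$.
\end{proof}

For general $G$, conditions (ii) and (iii) still make $\Lambda\varepsilon\Lambda$ a projective left module, and this is what yields the recollement.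

\begin{proposition}\label{prop:rec}
Let $\Lambda$ be an algebra of finite global dimension and $\varepsilon\in\Lambda$ an idempotent such that $G=\varepsilon\Lambda\varepsilon$ has finite global dimension and {\rm(ii)}, {\rm(iii)} of Theorem~\ref{thm:A} hold. Let $B=\Lambda/\Lambda\varepsilon\Lambda$. Then $\operatorname{gldim}B\le\operatorname{gldim}\Lambda$, and for each of the five choices of $\mathcal D^*$ the functors
\begin{gather*}
i^*=B\otimes^L_\Lambda-,\qquad i_*=\text{restriction along }\Lambda\to B,\qquad i^!=R\mathrm{Hom}_\Lambda(B,-),\\
j_!=\Lambda\varepsilon\otimes^L_G-,\qquad j^*=\varepsilon(-),\qquad j_*=R\mathrm{Hom}_G(\varepsilon\Lambda,-)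
\end{gather*}
form a recollement $(\mathcal D^*(B),\mathcal D^*(\Lambda),\mathcal D^*(G))$.
\end{proposition}

\begin{proof}
We work first with unbounded derived categories, and put $H=\Lambda\varepsilon\Lambda$.

\emph{What holds for every idempotent.} The functor $j^*$ equals both $\operatorname{Hom}_\Lambda(\Lambda\varepsilon,-)$ and $\varepsilon\Lambda\otimes_\Lambda-$, and $i_*$ equals both $\operatorname{Hom}_B(B,-)$ and $B\otimes_B-$; so the four adjunctions are tensor--Hom adjunctions. We have $j^*i_*=0$ since $\varepsilon B=0$. On a K-projective complex $Q$ the unit $Q\to j^*j_!Q=\varepsilon\Lambda\varepsilon\otimes_GQ$ is an isomorphism, and on a K-injective complex the counit $j^*j_*\to\mathrm{id}$ is the isomorphism \eqref{eq:corner} in each degree. Hence $j_!$ and $j_*$ are fully faithful.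

\emph{The functor $i_*$ is fully faithful.} By (ii), $\varepsilon\Lambda$ is a direct summand of some $G^n$, so by (iii) the left $\Lambda$-module $H\cong\Lambda\varepsilon\otimes_G\varepsilon\Lambda$ is a direct summand of $(\Lambda\varepsilon)^n$. Thus $H$ is projective, and $B\otimes_\Lambda H$ is a summand of $(B\varepsilon)^n=0$. The long exact sequence of $\operatorname{Tor}^\Lambda(B,-)$ for
\begin{equation}\label{eq:HLB}
0\to H\to\Lambda\to B\to0
\end{equation}
gives $\operatorname{Tor}^\Lambda_n(B,B)=0$ for $n\ge1$ and $B\otimes_\Lambda B=B$. So the counit $i^*i_*Y\to Y$ is an isomorphism for $Y=B$. Both sides commute with shifts, triangles and coproducts, and $B$ generates $\mathcal D(B\text{-}\mathrm{Mod})$ under these operations, so the counit is an isomorphism for all $Y$. Consequently $\operatorname{Ext}^n_B=\operatorname{Ext}^n_\Lambda$ on $B$-modules, and $\operatorname{gldim}B\le\operatorname{gldim}\Lambda$.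

\emph{The triangles.} By (ii) the functor $\operatorname{Hom}_G(\varepsilon\Lambda,-)$ is exact. Hence $j_*$ is computed degree by degree, and the left adjoint $\varepsilon(-)$ preserves K-projective complexes. Let $P\to X$ be a K-projective resolution with projective terms. Tensoring the sequence of bimodules \eqref{eq:HLB} with $P$ gives an exact sequence $0\to H\otimes_\Lambda P\to P\to B\otimes_\Lambda P\to0$. Its right term is $i_*i^*X$, and its left term is $\Lambda\varepsilon\otimes_G\varepsilon P=j_!j^*X$ by (iii) and because $\varepsilon P$ is K-projective. Let $X\to E$ be a K-injective resolution with injective terms. Then $0\to\operatorname{Hom}_\Lambda(B,E)\to E\to\operatorname{Hom}_\Lambda(H,E)\to0$ is exact. Its left term is $i_*i^!X$, and its right term is $\operatorname{Hom}_\Lambda(\Lambda\varepsilon\otimes_G\varepsilon\Lambda,E)=\operatorname{Hom}_G(\varepsilon\Lambda,\varepsilon E)=j_*j^*X$.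

\emph{The other four choices.} It suffices to show that the six functors preserve the three cohomological finiteness conditions above, since the axioms then restrict to the full subcategories, and $K^b(\mathrm{proj})=\mathcal D^b(\mathrm{mod})$ for $B$, $\Lambda$ and $G$. The functors $i_*,j^*,j_*$ are induced by exact functors that preserve finite dimension. As $\operatorname{gldim}\Lambda<\infty$, the right $\Lambda$-module $B$ has a finite resolution $Q$ by finitely generated projective modules. As a complex of vector spaces, $i^*X\cong Q\otimes_\Lambda X$ is built by finitely many cones from shifts of direct summands of $X$, so it inherits each condition from $X$. The same argument applies to $i^!$ with a finite projective resolution of the left $\Lambda$-module $B$, and to $j_!$ with a finite projective resolution of the right $G$-module $\Lambda\varepsilon$, which exists because $\operatorname{gldim}G<\infty$.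
\end{proof}

The quotient $B$ need not be derived simple, so we must know that $\mathcal D^*(B)$ can be refined in finitely many steps. The Grothendieck group gives the bound. Recall that $K_0(\mathcal T)$ is the abelian group generated by classes $[X]$ of objects, with $[Y]=[X]+[Z]$ for each triangle $X\to Y\to Z\to$, and that $K_0(\mathcal D^b(A\text{-}\mathrm{mod}))\cong\mathbb Z^{r(A)}$, with the simple modules as a basis.

\begin{lemma}\label{lem:K0}
\begin{itemize}
\item[(a)] Let $(\mathcal D^b(B'\text{-}\mathrm{mod}),\mathcal D^b(A\text{-}\mathrm{mod}),\mathcal D^b(B''\text{-}\mathrm{mod}))$ be a recollement with $\operatorname{gldim}A<\infty$. Then $B'$ and $B''$ have finite global dimension, and $r(A)=r(B')+r(B'')$.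
\item[(b)] Every nonzero algebra $B$ of finite global dimension has a derived composition series.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first claim follows from \eqref{eq:gldim}, since $i_*$ and $j_!$ are fully faithful. Write $(\mathcal T',\mathcal T,\mathcal T'')$ for the recollement. We have $i^*i_*\cong\mathrm{id}$, $j^*j_!\cong\mathrm{id}$, $j^*i_*=0$, and $i^*j_!=0$ because $\operatorname{Hom}(i^*j_!Y,Z)=\operatorname{Hom}(Y,j^*i_*Z)=0$ for all $Z$. The second triangle gives $[X]=[i_*i^*X]+[j_!j^*X]$. So $[X]\mapsto([i^*X],[j^*X])$ and $(\alpha,\beta)\mapsto i_*\alpha+j_!\beta$ are inverse isomorphisms between $K_0(\mathcal T)$ and $K_0(\mathcal T')\oplus K_0(\mathcal T'')$. Now compare ranks.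

(b) By (F1) we may take $\mathcal D^*=\mathcal D^b(\mathrm{mod})$; this is the only use of (F1). We induct on $r(B)$. If $B$ is derived simple, take the trivial series. Otherwise there is a recollement with nonzero outer terms, and by (a) the outer algebras have finite global dimension and fewer simple modules than $B$.
\end{proof}

\section{An example: the commutative square}\label{sec:ex}

We compose paths in a quiver like maps: an arrow $a\colon 1\to2$ satisfies $a=e_2ae_1$. Let $S_i$ be the simple module at the vertex $i$ and $P_i=Ae_i$ its projective cover, spanned by the paths that start at $i$. A quiver algebra without oriented cycles is quasi-hereditary: if $v$ is a source, then $e_vA=ke_v$, Lemma~\ref{lem:her} applies to $e_v$, and $A/Ae_vA$ is obtained by deleting $v$.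

Let $A$ be the algebra of $1\xrightarrow{a}2\xrightarrow{b}3$ with $ba=0$. It has the basis $e_1,e_2,e_3,a,b$. Two idempotents show the two defects that a pair $(A,e)$ can have.

\emph{Failure of} (iii). Let $e=e_2$. Then $G=k$ and (ii) holds. The spaces $Ae$ and $eA$ have the bases $e_2,b$ and $e_2,a$, and $b\otimes a$ lies in the kernel of the multiplication map. Here $A/AeA=k\times k$ is semisimple with simple modules $S_1,S_3$, while the resolution $0\to P_3\to P_2\to P_1\to S_1\to0$ gives $\operatorname{Ext}^2_A(S_1,S_3)=k$. So the restriction functor $i_*$ of Proposition~\ref{prop:rec} is not full.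

\emph{Failure of} (ii). Let $e=e_2+e_3$. Then $G$ is the path algebra of $2\xrightarrow{b}3$ and $eA=G\oplus ka$. Since $ba=0$, the summand $ka$ is the simple $G$-module $S_2$, and the nonsplit sequence $0\to Ge_3\to Ge_2\to S_2\to0$ shows $\operatorname{pd}_G(eA)=1$.

\emph{The repair.} Both defects come from the relation $ba=0$, so we want an algebra in which $ba\neq0$. Deleting the relation happens to give a quasi-hereditary algebra here, but in general it does not (Remark~\ref{rem:loop}). The systematic way is to let the new element factor through a new vertex $0$. Let $\Lambda$ be the algebra of the commutative square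
\[
\begin{array}{ccc}
1&\xrightarrow{\ a\ }&2\\
{\scriptstyle n}\downarrow\phantom{\scriptstyle n}&&\phantom{\scriptstyle b}\downarrow{\scriptstyle b}\\
0&\xrightarrow{\ m\ }&3
\end{array}
\qquad\qquad ba=mn .
\]
The spaces $\Lambda e_0$ and $e_0\Lambda$ have the bases $e_0,m$ and $e_0,n$, and the products $e_0,m,n,mn$ are linearly independent. So $\Lambda e_0\Lambda$ is a heredity ideal by Lemma~\ref{lem:her}. It contains $ba$, hence $\Lambda/\Lambda e_0\Lambda=A$: the algebra $\Lambda$ is quasi-hereditary because $A$ is. For both choices of $e$ the corner is unchanged, $e\Lambda e=eAe$, because $e_0\Lambda e=0$. For $e=e_2$ the products $e_2,a,b,ba$ are now linearly independent, so (iii) holds. For $e=e_2+e_3$,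
\[
e\Lambda=G\oplus(ka+kba)\oplus km\cong G\oplus Ge_2\oplus Ge_3
\]
is projective, so (ii) holds. Two things happened to $eA$. The summand $S_2$ was replaced by an extension of $S_2$ by its syzygy $Ge_3$, and the new vertex contributed one more copy of the syzygy. Both have smaller projective dimension than $S_2$. The general step in Section~\ref{sec:pd} has the same shape.

\begin{remark}
Condition (iii) alone does not make $i_*$ full. Let $A$ be the algebra of $1\xrightarrow{a}2\xrightarrow{b}3\xrightarrow{c}4$ with $ba=0=cb$, and $e=e_2+e_3$. Then $Ae=G\oplus kc$ and $eA=G\oplus ka$, and $c\otimes a=c\otimes e_3e_2a=0$ in $Ae\otimes_GeA$. So $Ae\otimes_GeA=G\oplus ka\oplus kc$ embeds into $A$. But $A/AeA=k\times k$, and $0\to P_4\to P_3\to P_2\to P_1\to S_1\to0$ gives $\operatorname{Ext}^3_A(S_1,S_4)=k$.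
\end{remark}

\section{One-vertex extensions}\label{sec:ext}

Suppose that $f\in\Lambda$ satisfies the hypotheses of Lemma~\ref{lem:her}. Put $S=(1-f)\Lambda(1-f)$, $M=(1-f)\Lambda f$ and $N=f\Lambda(1-f)$. Then $S\to\Lambda/\Lambda f\Lambda$ is surjective with kernel $MN\cong M\otimes N$. The next lemma reverses this: a square zero extension of $A$ by a bimodule of the form $M\otimes N$ sits inside an algebra with one more heredity ideal. In the commutative square, $S$ is the path algebra of $1\to2\to3$, $M=km$ and $N=kn$.

\begin{lemma}\label{lem:ext}
Let $A$ be quasi-hereditary, $M$ a finite dimensional left and $N$ a finite dimensional right $A$-module. Let $S\to A$ be a surjective algebra map with kernel $I$ such that $I^2=0$ and $I\cong M\otimes N$ as $A$-bimodules. Identify $I$ with $M\otimes N$, let $S$ act on $M$ and $N$ through $A$, and put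
\[
A_1=\begin{pmatrix}S&M\\N&k\end{pmatrix},\qquad
\begin{pmatrix}s&m\\n&c\end{pmatrix}\begin{pmatrix}s'&m'\\n'&c'\end{pmatrix}=\begin{pmatrix}ss'+m\otimes n'&sm'+mc'\\ns'+cn'&cc'\end{pmatrix}.
\]
\begin{itemize}
\item[(a)] $A_1$ is a quasi-hereditary algebra and $r(A_1)=r(A)+1$.
\item[(b)] Let $e\in A$ be an idempotent with $Ne=0$, let $e'\in S$ be an idempotent lift of $e$, and put $\varepsilon=\operatorname{diag}(e',0)$ and $G=eAe$. Then $S\to A$ induces an algebra isomorphism $\varepsilon A_1\varepsilon=e'Se'\to G$ and a bijection $A_1\varepsilon=Se'\to Ae$. As left $G$-modules, $\varepsilon A_1=e'S\oplus eM$, and $0\to eM\otimes N\to e'S\to eA\to0$ is exact. Moreover $A_1\varepsilon A_1\ne A_1$.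
\end{itemize}
\end{lemma}

\begin{proof}
(a) The product is defined by the pairing $M\times N\to S$, $(m,n)\mapsto m\otimes n$, and the zero pairing $N\times M\to k$. We check associativity on triples of matrix entries. For triples in which at most one entry lies in $M$ or $N$ it is the module axioms. For the triples $(s,m,n)$, $(m,c,n)$, $(m,n,s)$ it says that $M\otimes N\to S$ is a map of $S$-bimodules, and for triples whose product lies in the corner $k$ and involves $N$ and $M$, both bracketings are $0$, while all other triples with two such entries have product $0$ by their shape. For $(m,n,m')$ and $(n,m,n')$ we need $(m\otimes n)m'=0$ and $n(m\otimes n')=0$, which hold because $I$ acts as zero on $M$ and $N$.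

Let $f=\operatorname{diag}(0,1)$. Then $fA_1f=k$, $A_1f=M\oplus k$, $fA_1=N\oplus k$, and multiplication maps $A_1f\otimes fA_1=(M\otimes N)\oplus M\oplus N\oplus k$ bijectively onto $H=\left(\begin{smallmatrix}I&M\\N&k\end{smallmatrix}\right)$. By Lemma~\ref{lem:her}, $H$ is a heredity ideal, and $A_1/H\cong S/I\cong A$ is quasi-hereditary. The ideal $R=\left(\begin{smallmatrix}I&M\\N&0\end{smallmatrix}\right)$ satisfies $R^2\subseteq\left(\begin{smallmatrix}I&0\\0&0\end{smallmatrix}\right)$ and $R^3=0$, and $A_1/R\cong A\times k$. So $A_1$ and $A\times k$ have the same simple modules.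

(b) The column $A_1\varepsilon$ has the entries $Se'$ and $Ne=0$, and the row $\varepsilon A_1$ has the entries $e'S$ and $eM$. Multiply $0\to M\otimes N\to S\to A\to0$ by $e'$. From the right this gives $Se'\cong Ae$, since $M\otimes Ne=0$; from both sides it gives $e'Se'\cong G$; from the left it gives the stated sequence. Finally $fA_1\varepsilon=Ne=0$, so $fA_1\varepsilon A_1=0$ and $f\notin A_1\varepsilon A_1$.
\end{proof}

It remains to produce useful extensions $S\to A$. In both applications we know a larger space $W$ on which we would like $A$ to act from the right, the action is prescribed on a subspace and on a quotient, and it does not extend to $W$ in a multiplicative way. We then let $S$ consist of all extensions of the action of single elements.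

\begin{lemma}\label{lem:lift}
Let $R,A$ be algebras and $L\subseteq W'\subseteq W$ finite dimensional left $R$-modules. Suppose that $W'$ and $W/L$ carry right $A$-actions that make them $R$-$A$-bimodules, that $L$ is a sub-bimodule of $W'$, and that the inclusion $W'/L\to W/L$ is $A$-linear. Call $\varphi\in\operatorname{End}_R(W)$ a \emph{lift} of $a\in A$ if $\varphi$ restricts to right multiplication by $a$ on $W'$ and induces right multiplication by $a$ on $W/L$. Assume that every $a\in A$ has a lift, and put
\[
S=\{(a,\varphi)\in A\times\operatorname{End}_R(W): \varphi\text{ is a lift of }a\},\qquad (a,\varphi)(b,\psi)=(ab,\psi\varphi).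
\]
Then $S$ is an algebra, $S\to A$ is surjective, and its kernel $I$ satisfies $I^2=0$ and $I\cong\operatorname{Hom}_R(W/W',L)$ as $A$-bimodules, where $(a\theta)(y)=\theta(ya)$ and $(\theta a)(y)=\theta(y)a$. The rule $w\cdot(a,\varphi)=\varphi(w)$ makes $W$ an $R$-$S$-bimodule; $S$ acts on $W'$ and on $W/L$ through $A$, and $w\cdot\theta=\theta(w+W')$ for $\theta\in I$.
\end{lemma}

\begin{proof}
If $\varphi$ lifts $a$ and $\psi$ lifts $b$, then $\psi\varphi$ lifts $ab$, and linear combinations of lifts are lifts; the identity lifts $1$. So $S$ is a subalgebra of $A\times\operatorname{End}_R(W)^{\mathrm{op}}$, and the statements about $W$ hold by construction. A lift of $0$ is a map that vanishes on $W'$ and has image in $L$, that is, a map $\theta\colon W/W'\to L$. Two such maps compose to zero because $L\subseteq W'$. The quotient $W/W'$ of $W/L$ is a bimodule on which a lift $\varphi$ of $a$ induces multiplication by $a$. Hence $(a,\varphi)(0,\theta)=(0,\theta\varphi)$ is the map $y\mapsto\theta(ya)$, and $(0,\theta)(a,\varphi)=(0,\varphi\theta)$ is the map $y\mapsto\theta(y)a$, as $\theta(y)\in W'$.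
\end{proof}

\section{Lowering the projective dimension of $eA$}\label{sec:pd}

\begin{proposition}\label{prop:pd}
Let $A$ be quasi-hereditary, $e\in A$ an idempotent, $G=eAe$ and $p=\operatorname{pd}_G(eA)$, with $1\le p<\infty$. There are a quasi-hereditary algebra $A_1$ with $r(A_1)=r(A)+1$ and an idempotent $\varepsilon\in A_1$ with $\varepsilon A_1\varepsilon\cong G$ and $\operatorname{pd}_G(\varepsilon A_1)\le p-1$.
\end{proposition}

We recall two facts about extensions. Let $u\in\operatorname{Ext}^1_G(Y,Z)$ be the class of $0\to Z\to U\to Y\to0$.
\begin{itemize}
\item[(E1)] For $h\colon Z\to Z'$, the class $h_*u$ is the class of the pushout along $h$, and $h\mapsto h_*u$ is the connecting map in the exact sequence $\operatorname{Hom}_G(U,Z')\to\operatorname{Hom}_G(Z,Z')\to\operatorname{Ext}^1_G(Y,Z')\to\operatorname{Ext}^1_G(U,Z')$.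
\item[(E2)] For $\lambda\in\operatorname{End}_G(Z)$ and $\rho\in\operatorname{End}_G(Y)$, there is $\varphi\in\operatorname{End}_G(U)$ that restricts to $\lambda$ and induces $\rho$ if and only if $\lambda_*u=\rho^*u$.
\end{itemize}

Lemma~\ref{lem:ext}(b) dictates the construction. The new module $\varepsilon A_1$ is the sum of $eM$ and of an extension $U$ of $eA$ by $eM\otimes N$. Let $\Omega$ be the syzygy of $eA$. By \eqref{eq:corner}, the choice $M=\operatorname{Hom}_G(eA,\Omega)$ gives $eM\cong\Omega$, of projective dimension $p-1$. We then need a right $A$-module $N$ and an extension $U$ of $eA$ by $\Omega\otimes N$ such that $\operatorname{pd}_GU\le p-1$ and every $a\in A$ has a lift to $U$. The projective cover of $eA$, with $N=k$, meets the first demand, but by (E2) it meets the second only if its class is a common eigenvector for the action of $A$ on $X=\operatorname{Ext}^1_G(eA,\Omega)$. In general the class of $U$ lies in $X\otimes N=\operatorname{Hom}_k(DN,X)$, and the second demand asks that it be $A$-linear. The identity map of $X$ is $A$-linear, so we take $N=DX$ and the universal extension.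

\begin{proof}[Proof of Proposition~\ref{prop:pd}]
Let $0\to\Omega\xrightarrow{\iota}P\to eA\to0$ be exact with $P\to eA$ a projective cover over $G$, and let $\xi$ be its class. Then $\iota(\Omega)\subseteq J(G)P$, and $\operatorname{pd}_G\Omega=p-1$ since $p\geq1$. For $a\in A$ let $\rho_a\colon eA\to eA$, $y\mapsto ya$; it is $G$-linear and $\rho_{ab}=\rho_b\rho_a$. Put
\[
M=\operatorname{Hom}_G(eA,\Omega),\qquad X=\operatorname{Ext}^1_G(eA,\Omega),\qquad N=DX .
\]
Here $M$ is a left $A$-module as in \eqref{eq:corner}, $X$ is a left $A$-module by $ax=\rho_a^*x$, and $N$ is a right $A$-module by $(na)(x)=n(ax)$. So $\Omega\otimes N$ is a $G$-$A$-bimodule. As $N$ is finite dimensional, $\operatorname{Hom}_G(eA,\Omega\otimes N)=M\otimes N$ and $\operatorname{Ext}^1_G(eA,\Omega\otimes N)=X\otimes N$, naturally in $eA$ and in $N$.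

\emph{The universal extension.} Let $(x_i)$ be a basis of $X$ with dual basis $(n_i)$ of $N$, and $u=\sum x_i\otimes n_i$. The connecting map $\delta\colon\operatorname{End}_G(\Omega)\to X$, $h\mapsto h_*\xi$, is surjective because $\operatorname{Ext}^1_G(P,\Omega)=0$. Choose $h_i$ with $\delta(h_i)=x_i$, let $h\colon\Omega\to\Omega\otimes N$, $\omega\mapsto\sum h_i(\omega)\otimes n_i$, and let
\begin{equation}\label{eq:U}
0\to\Omega\otimes N\to U\to eA\to0,\qquad w\mapsto\bar w,
\end{equation}
be the pushout of the projective cover sequence along $h$. By (E1) its class is $h_*\xi=u$.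

\emph{The projective dimension of $U$.} We show that $h$ is a split monomorphism. Let $c\colon\Omega\otimes N\to\Omega$, $\omega\otimes n\mapsto n(\xi)\omega$. Then $ch=\sum n_i(\xi)h_i$ and $\delta(ch)=\sum n_i(\xi)x_i=\xi=\delta(\mathrm{id})$. By (E1), $ch-\mathrm{id}=\beta\iota$ for some $\beta\colon P\to\Omega$. Now we use that the cover is minimal: $\beta\iota(\Omega)\subseteq\beta(J(G)P)\subseteq J(G)\Omega$, so $(\beta\iota)^t(\Omega)\subseteq J(G)^t\Omega$ for all $t$, and $\beta\iota$ is nilpotent. Hence $ch=\mathrm{id}+\beta\iota$ is invertible, $h$ is injective and $\Omega\otimes N=h(\Omega)\oplus C$ with $C=\ker c$. The pushout is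
\[
U=\bigl(P\oplus h(\Omega)\oplus C\bigr)\big/\{(\iota\omega,-h\omega,0):\omega\in\Omega\}\cong P\oplus C .
\]
Since $C$ is a direct summand of $\Omega^{\dim N}$, we get $\operatorname{pd}_GU\le p-1$.

\emph{The algebra $A_1$.} We apply Lemma~\ref{lem:lift} with $R=G$, $L=W'=\Omega\otimes N$, $W=U$ and $W/L=eA$. Let $\lambda_a$ be right multiplication by $a$ on $\Omega\otimes N$. Identify $X\otimes N$ with $\operatorname{End}_k(X)$, so that $x'\otimes n$ is the map $x\mapsto n(x)x'$. Then $\rho_a^*u=\sum ax_i\otimes n_i$ is the map $x\mapsto\sum n_i(x)ax_i=ax$, and $(\lambda_a)_*u=\sum x_i\otimes n_ia$ is the map $x\mapsto\sum n_i(ax)x_i=ax$. They agree, so $a$ has a lift by (E2). We obtain $S\to A$ with kernel $\operatorname{Hom}_G(eA,\Omega\otimes N)=M\otimes N$, where $m\otimes n$ is the map $y\mapsto m(y)\otimes n$. The bimodule structure in Lemma~\ref{lem:lift} is $a(m\otimes n)b=am\otimes nb$. Lemma~\ref{lem:ext}(a) gives a quasi-hereditary algebra $A_1$ with $r(A_1)=r(A)+1$.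

\emph{The corner.} The map $\rho_e$ factors as $eA\to eAe=G\to eA$, and $\operatorname{Ext}^1_G(G,\Omega)=0$. So $eX=0$ and $Ne=0$. Let $e'$ and $\varepsilon$ be as in Lemma~\ref{lem:ext}(b). Then $\varepsilon A_1\varepsilon\cong G$ and $\varepsilon A_1=e'S\oplus eM$ with $eM\cong\Omega$. It remains to show $e'S\cong U$ as $G$-modules.

The sequence \eqref{eq:U} is a sequence of $G$-$S$-bimodules. Multiplying it by $e'$ from the right and using $Ne=0$, we see that $Ue'\to eAe$ is bijective. Let $u_0\in Ue'$ be the element with $\bar u_0=e$, and define $\kappa\colon e'S\to U$, $s\mapsto u_0s$. For $g\in e'Se'$ with image $\bar g\in G$, both $u_0g$ and $\bar gu_0$ lie in $Ue'$ and map to $\bar g$, so $u_0g=\bar gu_0$. Therefore $\kappa(gs)=\bar g\kappa(s)$, and $\kappa$ is $G$-linear. It maps the sequence $0\to eM\otimes N\to e'S\to eA\to0$ to \eqref{eq:U}. On the left terms it is $m\otimes n\mapsto u_0\cdot(m\otimes n)=m(e)\otimes n$, which is bijective by \eqref{eq:corner}. On the right terms it is the identity, since $\overline{u_0s}=e\bar s=\bar s$ for $s\in e'S$ with image $\bar s$. By the five lemma $\kappa$ is an isomorphism, and $\varepsilon A_1\cong U\oplus\Omega$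 has projective dimension at most $p-1$.
\end{proof}

\begin{remark}
For the algebra of Section~\ref{sec:ex} with $e=e_2+e_3$ the construction returns the commutative square. Here $\Omega=Ge_3$ is simple, $X=\operatorname{Ext}^1_G(ka,Ge_3)$ is one dimensional with $X=e_1X$, and $M$ is one dimensional with $M=e_3M$. So $S$ has dimension $6$ and $I=e_3'Ie_1'$ for lifts $e_i'$ of the $e_i$. The product of the lifts of $b$ and $a$ is nonzero, because $Ue_1'$ is the nonsplit extension of $ka$ by $Ge_3$. Hence $S$ is the path algebra of $1\to2\to3$.
\end{remark}

\section{Making the multiplication map injective}\label{sec:inj}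

Proposition~\ref{prop:pd} changes $eA$ and gives no control over the multiplication map. The next step makes that map injective and leaves the $G$-module $eA$ as it is, so it is applied last.

\begin{proposition}\label{prop:inj}
Let $A$ be quasi-hereditary, $e\in A$ an idempotent and $G=eAe$. There are a quasi-hereditary algebra $\Lambda$ with $r(\Lambda)=r(A)+1$ and an idempotent $\varepsilon\in\Lambda$ such that $\varepsilon\Lambda\varepsilon\cong G$, $\varepsilon\Lambda\cong eA$ as left $G$-modules, the multiplication map $\Lambda\varepsilon\otimes_G\varepsilon\Lambda\to\Lambda$ is injective, and $\Lambda\varepsilon\Lambda\neq\Lambda$.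
\end{proposition}

Let $T=Ae\otimes_GeA$, with multiplication map $\mu\colon T\to A$ and kernel $K$. We want an extension $S$ of $A$ in which the product of lifts of $x\in Ae$ and $y\in eA$ remembers the tensor $x\otimes y$. If $A$ had a right module $W$ that contains $T$ and has $W/K=A$, an element $w_1\in W$ over $1\in A$ would read off the tensor as $w_1xy=x\otimes y$. Such a module cannot exist for $K\ne0$, since $w_1xy$ depends only on $xy$. But $W$ exists as a vector space, and Lemma~\ref{lem:lift} supplies an algebra that acts on it.

\begin{proof}
Choose a vector space complement $V$ of $AeA=\mu(T)$ in $A$. Put $W=T\oplus V$ and $q\colon W\to A$, $(t,v)\mapsto\mu(t)+v$. The map $q$ is surjective with kernel $K$. We apply Lemma~\ref{lem:lift} with $R=k$, $L=K$, $W'=T$ and $W/L=A$; the inclusion $T/K\to A$ is $A$-linear because $\mu$ is. Every $a\in A$ has a lift $\varphi$: put $\varphi(t)=ta$ on $T$, and on $V$ choose a linear map $\varphi$ with $q\varphi(v)=va$, which is possible since $q$ is surjective. With $\bar A=A/AeA=W/T$, the kernel of $S\to A$ is $\operatorname{Hom}_k(\bar A,K)=M\otimes N$, where $M=D\bar A$ is a left $A$-module by $(am)(y)=m(ya)$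 and $N=K$ is a right $A$-module. Let $\Lambda$ be the algebra given by Lemma~\ref{lem:ext}(a).

We have $eM=0$ because $\bar Ae=0$. We have $Ne=0$ because $\mu$ maps $Te=Ae\otimes_GG$ bijectively onto $Ae$, so $Ke\subseteq K\cap Te=0$. Let $e'$ and $\varepsilon$ be as in Lemma~\ref{lem:ext}(b). Then $\varepsilon\Lambda\varepsilon\cong G$, $\Lambda\varepsilon\Lambda\ne\Lambda$, $\Lambda\varepsilon=Se'\cong Ae$, and $eM=0$ gives $\varepsilon\Lambda=e'S\cong eA$. These bijections $x\mapsto\bar x$ respect the action of $e'Se'\cong G$, so they induce an isomorphism $Se'\otimes_Ge'S\cong T$. The multiplication map of $\Lambda$ is the multiplication map $Se'\otimes_Ge'S\to S$.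

Fix $w_1\in W$ with $q(w_1)=1$. We claim that $w_1xy=\bar x\otimes\bar y$ for $x\in Se'$ and $y\in e'S$. The map $q$ is right $S$-linear and $Ke'=Ke=0$, so $q$ is injective on $We'$. The elements $w_1x$ and $\bar x\otimes e$ both lie in $We'$, and $q$ sends both to $\bar x$. So $w_1x=\bar x\otimes e\in T$. As $S$ acts on $T$ through $A$, we get $w_1xy=(\bar x\otimes e)\bar y=\bar x\otimes\bar y$. Thus the composite of the multiplication map with $S\to W$, $s\mapsto w_1s$, is the isomorphism $Se'\otimes_Ge'S\cong T$ followed by the inclusion $T\subseteq W$. It is injective, hence so is the multiplication map.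
\end{proof}

\begin{remark}\label{rem:loop}
The algebra $S$ itself need not be quasi-hereditary, which is why the new vertex is needed. Take the algebra of Section~\ref{sec:ex} with $e=e_2$. Then $N=kn$ with $n=b\otimes a=ne_1$, and $M$ has the basis $m_1,m_3$ dual to the classes of $e_1,e_3$, with $J(A)M=0$. Let $e_i'$, $a'\in e_2'Se_1'$ and $b'\in e_3'Se_2'$ be lifts. The product $b'a'$ is a multiple of $m_3\otimes n$, and it is nonzero by the proposition. So $Se_2'$ has the basis $e_2',b'$, and the radical of $Se'_1$ is $k(m_1\otimes n)\oplus Sa'\cong S_1\oplus Se_2'$. The simple $S$-module $S_1$ is a direct summand of its own syzygy, so it has infinite projective dimension, and $S$ is not quasi-hereditary by (F3).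
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By (F4) there are a quasi-hereditary algebra $A$ and an idempotent $e$ with $eAe\cong G$. We have $\operatorname{pd}_G(eA)\le\operatorname{gldim}G<\infty$. After at most $\operatorname{pd}_G(eA)$ applications of Proposition~\ref{prop:pd} we may assume that $eA$ is projective over $G$. Proposition~\ref{prop:inj} then gives $\Lambda$ and $\varepsilon$ with (i)--(iv). By (F3), $\Lambda$ has finite global dimension, so Proposition~\ref{prop:rec} gives $\operatorname{gldim}B<\infty$ and the recollement. Its outer terms are nonzero by (iv) and because $G\neq0$.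

Let $G$ be derived simple. Start with this recollement, keep the term $\mathcal D^*(G)$, and refine $\mathcal D^*(B)$ by Lemma~\ref{lem:K0}(b). The result is a derived composition series of $\mathcal D^*(\Lambda)$ with $\mathcal D^*(G)$ as a factor.
\end{proof}

The finiteness of $\operatorname{gldim}G$ enters twice: it bounds the number of applications of Proposition~\ref{prop:pd}, and it lets $j_!$ preserve bounded complexes. Derived simplicity is used only to keep $\mathcal D^*(G)$ as a final piece. The constructions of Sections~\ref{sec:ext}--\ref{sec:inj} do not use that $k$ is algebraically closed.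

\begin{remark}
Each application of Proposition~\ref{prop:pd} or~\ref{prop:inj} adds one simple module. So if $A$ is any quasi-hereditary algebra with $eAe\cong G$, the construction gives $r(\Lambda)\le r(A)+\operatorname{pd}_G(eA)+1\le r(A)+\operatorname{gldim}G+1$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1)$\Rightarrow$(2) is Theorem~\ref{thm:A}.

(2)$\Rightarrow$(1). Only (i) and (ii) are needed. As shown in the first part of the proof of Proposition~\ref{prop:rec}, $j_*=R\mathrm{Hom}_G(\varepsilon\Lambda,-)$ is fully faithful for every idempotent. By (ii) it sends a module $Y$ to the module $\operatorname{Hom}_G(\varepsilon\Lambda,Y)$. Hence $\operatorname{Ext}^n_G(Y,Y')\cong\operatorname{Ext}^n_\Lambda(j_*Y,j_*Y')$ for $G$-modules $Y,Y'$, and $\operatorname{gldim}G\le\operatorname{gldim}\Lambda<\infty$ by (F3).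

(1) and (2) imply (3) by Proposition~\ref{prop:rec} and (F3).

(3)$\Rightarrow$(1). By (F3) and repeated use of Lemma~\ref{lem:K0}(a), each term of the iteration is the bounded derived category of an algebra of finite global dimension. By \eqref{eq:gldim} this property passes to $G$ along the triangle equivalence.

In the last statement, ``if'' is Theorem~\ref{thm:A} and ``only if'' is (3)$\Rightarrow$(1), where the trivial series is the case of zero iterations.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\Lambda_i$, $\varepsilon_i$, $B_i$ be given by Theorem~\ref{thm:A} for $G_i$, and let $\Lambda=\Lambda_1\times\dots\times\Lambda_s$. If $H$ is a heredity ideal of $A$, then $H\times0$ is a heredity ideal of $A\times A'$; so the chains of the factors can be concatenated, and $\Lambda$ and all partial products are quasi-hereditary. To join the blocks, put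
\[
\Lambda^+=\begin{pmatrix}\Lambda&\Lambda\\0&k\end{pmatrix}.
\]
This is Lemma~\ref{lem:ext} with $S=A=M=\Lambda$ and $N=0$, so $\Lambda^+$ is quasi-hereditary. Let $\zeta$ be a central idempotent of $\Lambda^+$. It commutes with $f=\operatorname{diag}(0,1)$, so $\zeta=\operatorname{diag}(z,c)$ with $c\in\{0,1\}$. It commutes with the element whose only nonzero entry is $1\in M$, so $z=c\cdot1$. Hence $\zeta\in\{0,1\}$, and $\Lambda^+$ is connected.

We build the series. The proof of Lemma~\ref{lem:ext}(a) shows that $f\Lambda^+f=k$, that $\Lambda^+f\otimes f\Lambda^+\to\Lambda^+$ is injective, and that $\Lambda^+/\Lambda^+f\Lambda^+=\Lambda$. Proposition~\ref{prop:rec} gives a recollement $(\mathcal D^*(\Lambda),\mathcal D^*(\Lambda^+),\mathcal D^*(k))$. For $2\le t\le s$, the idempotent $z=(0,\dots,0,1)$ of $\Gamma_t=\Lambda_1\times\dots\times\Lambda_t$ has $z\Gamma_t=\Gamma_tz=z\Gamma_tz=\Lambda_t$, so (ii) and (iii) hold, and Proposition~\ref{prop:rec} gives a recollement $(\mathcal D^*(\Gamma_{t-1}),\mathcal D^*(\Gamma_t),\mathcal D^*(\Lambda_t))$. These refine $\mathcal D^*(\Lambda)$ into the $\mathcal D^*(\Lambda_i)$. Refine each $\mathcal D^*(\Lambda_i)$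 into $\mathcal D^*(B_i)$ and $\mathcal D^*(G_i)$ by Theorem~\ref{thm:A}, and the remaining pieces by Lemma~\ref{lem:K0}(b). The last sentence of the theorem is (F2).
\end{proof}

\begin{thebibliography}{9}

\bibitem{DR} Dlab and Ringel, \emph{Every semiprimary ring is the endomorphism ring of a projective module over a quasi-hereditary ring}, Proc. AMS 107 (1989).

\bibitem{Kalck} Martin Kalck, \emph{Derived categories of quasi-hereditary algebras and their derived composition series}, arXiv:1603.06490 (2016).

\end{thebibliography}
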